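\title{Edge inducibility can exceed acyclic inducibility}

\begin{abstract}
Let $G$ be a graph with a perfect matching $M$ that is its unique fractional perfect matching. Regarding each edge of $M$ as a vertex with two ports turns $G$ into a locally directed graph $L$, and the acyclic vertex inducibility of $L$ is a lower bound for the normalized edge inducibility of $G$. We show that this bound is not always attained. For every large $k$ there is a forest $G$ on $2k$ vertices for which the normalized edge inducibility is at least $1/(2(k+1)^B)$, with $B$ an absolute constant, while the acyclic inducibility is at most $24e^{-k^{1/125}}$. The lower bound comes from the binomial random graph. The upper bound rests on a dichotomy: in an acyclic host, either the two ports of a typical vertex are unbalanced, which a signed count of cherries detects, or many port-edges are short in a linear order, which creates $4$-cycles. We also give connected counterexamples and show that equality holds when $|M|\le 2$.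
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. We write $v(G)$, $e(G)$ and $\operatorname{Aut}(G)$ for the numbers of vertices, edges and automorphisms of $G$, and we put $[k]=\{1,\dots,k\}$ and $(n)_k=n(n-1)\cdots(n-k+1)$.

\subsection*{Edge inducibility}
How many induced copies of a fixed graph $G$ can a graph with $m$ edges contain? Let $N_{\mathrm{ind}}(G,H)$ be the number of induced subgraphs of $H$ isomorphic to $G$. Then $\operatorname{Aut}(G)N_{\mathrm{ind}}(G,H)$ is the number of \emph{induced embeddings} of $G$ in $H$, that is, of injective maps $V(G)\to V(H)$ that preserve adjacency and non-adjacency. The \emph{edge inducibility} of $G$ is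
\[
\operatorname{eind}(G)=\limsup_{m\to\infty}\ \max_{H:\ e(H)=m}\ \frac{\operatorname{Aut}(G)\,N_{\mathrm{ind}}(G,H)}{(2m)^{v(G)/2}} .
\]
We consider nonempty graphs $G$ with a perfect matching $M$, and we put $k=|M|=v(G)/2$. An embedding sends each edge of $M$ to one of the $2m$ oriented edges of $H$ and is determined by these $k$ choices. Hence
\begin{equation}\label{eq:trivial}
\text{$G$ has at most $(2m)^k$ induced embeddings in a graph with $m$ edges,}
\end{equation}
which explains the normalization. It is convenient to rescale and put
\begin{equation}\label{eq:Phi}
\Phi(G)=\frac{2^kk!}{\operatorname{Aut}(G)}\operatorname{eind}(G)=\limsup_{m\to\infty}\ \max_{H:\ e(H)=m}\ \frac{k!\,N_{\mathrm{ind}}(G,H)}{m^k}.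
\end{equation}
If $M$ is the only perfect matching of $G$, the last fraction is the probability that $k$ independent uniformly random edges of $H$ form the perfect matching of an induced copy of $G$. So one samples edges of $H$ as if they were vertices, and records which endpoints of one sampled edge are adjacent to which endpoints of another. The following structure holds exactly this record.

\subsection*{Locally directed graphs}
A \emph{locally directed graph} $L$ consists of a finite vertex set $V(L)$, two \emph{ports} $v^+,v^-$ at every vertex $v$, and a set of \emph{port-edges}, which are unordered pairs $\{u^\sigma,v^\tau\}$ with $u\ne v$ and $\sigma,\tau\in\{+,-\}$. Two vertices can thus be joined by up to four port-edges. An \emph{isomorphism} is a bijection between vertex sets together with, for each vertex, a bijection from its two ports to the two ports of its image, that maps port-edges exactly onto port-edges; the names $+$ and $-$ need not be respected. We write $e(L)$ for the number of port-edges. The \emph{underlying graph} of $L$ is the simple graph in which $u\sim v$ if and only if some port-edge joins $u$ and $v$, and the components of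 $L$ are those of its underlying graph.

For $S\subseteq V(\Gamma)$, let $\Gamma[S]$ be the locally directed graph on $S$ with all port-edges of $\Gamma$ between vertices of $S$, and let $N_{\mathrm{ind}}(L,\Gamma)$ be the number of sets $S$ with $\Gamma[S]\cong L$. The \emph{vertex inducibility} of $L$ is
\[
\operatorname{ind}(L)=\limsup_{N\to\infty}\ \max_{|V(\Gamma)|=N}\ \frac{N_{\mathrm{ind}}(L,\Gamma)}{\binom{N}{|V(L)|}} .
\]
A \emph{cycle} is a closed walk that passes through each vertex from one port to the other: it consists of vertices $w_1,\dots,w_q$ with $q\ge2$, not necessarily distinct, and port-edges $e_1,\dots,e_q$, such that $e_i$ joins a port of $w_i$ to a port of $w_{i+1}$ and $e_{i-1},e_i$ use different ports of $w_i$ (indices modulo $q$). A locally directed graph without cycles is \emph{acyclic}. The \emph{acyclic vertex inducibility} $\operatorname{aind}(L)$ is defined like $\operatorname{ind}(L)$, with the maximum taken over acyclic hosts $\Gamma$ only.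

For a graph $G$ with a perfect matching $M$, the locally directed graph $\operatorname{ldg}(G,M)$ has vertex set $M$, the ports of $f\in M$ are the two endpoints of $f$, and the port-edges are the edges of $G$ outside $M$. It determines $G$: take the ports as vertices, and join the two ports of each vertex and the two ends of each port-edge.

\subsection*{The question and the answer}
A \emph{fractional perfect matching} of $G$ is a function $w\colon E(G)\to[0,\infty)$ whose values on the edges at each vertex sum to $1$. We say that $M$ is the unique fractional perfect matching if the indicator function $1_M$ is the only such function. In this case it is known that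
\begin{equation}\label{eq:known}
\frac{2^{|M|}|M|!}{\operatorname{Aut}(G)}\operatorname{eind}(G)\ \ge\ \operatorname{aind}(\operatorname{ldg}(G,M)),
\end{equation}
with equality whenever $\operatorname{aind}(\operatorname{ldg}(G,M))=\operatorname{ind}(\operatorname{ldg}(G,M))$. The question we answer is posed by Chao, Cohen Antonir, Li and Yu~\cite{CCLY}.

\medskip
\noindent\emph{If $M$ is the unique fractional perfect matching of $G$, does equality always hold in \eqref{eq:known}?}
\medskip

The answer is no, and the left side can exceed the right side by an arbitrarily large factor.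

\begin{theorem}\label{thm:main}
There is a constant $B$ such that for every sufficiently large $k$ there is a forest $G$ on $2k$ vertices, with components of at most $82$ vertices and with a perfect matching $M$ that is its unique fractional perfect matching, such that
\[
\frac{2^kk!}{\operatorname{Aut}(G)}\operatorname{eind}(G)\ \ge\ \frac1{2(k+1)^B},\qquad \operatorname{aind}(\operatorname{ldg}(G,M))\ \le\ 24\,e^{-k^{1/125}} .
\]
The first quantity is at least $e^{k^{1/125}}/(48(k+1)^B)$ times the second, and for large $k$ it is strictly larger.
\end{theorem}

\begin{theorem}\label{thm:more}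
\begin{enumerate}
\item[(a)] For all large $k$ there is a connected graph with a perfect matching of size $k+1$ that is its unique fractional perfect matching, for which the inequality \eqref{eq:known} is strict.
\item[(b)] If $M$ is the unique fractional perfect matching of $G$ and $|M|\le2$, then equality holds in \eqref{eq:known}.
\end{enumerate}
\end{theorem}

Section~\ref{sec:acyclic} explains where acyclicity comes from and proves Theorem~\ref{thm:more}(b). Section~\ref{sec:idea} shows the dichotomy behind Theorem~\ref{thm:main} on an example. Sections~\ref{sec:lower} and~\ref{sec:upper} prove the two bounds of Theorem~\ref{thm:main}, and Section~\ref{sec:connected} proves Theorem~\ref{thm:more}(a).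

\section{Acyclic hosts and small matchings}\label{sec:acyclic}

Acyclic locally directed graphs have a linear order, just as acyclic digraphs do.

\begin{lemma}\label{lem:order}
A locally directed graph $\Gamma$ is acyclic if and only if its vertices can be numbered $1,\dots,N$ and its ports named so that, for all $i<j$, every port-edge between $i$ and $j$ uses the port $i^+$. In particular, an acyclic $\Gamma$ has at most two port-edges between any two vertices.
\end{lemma}

\begin{proof}
Suppose that every port of every vertex carries a port-edge. Leave some vertex through one of its ports, arrive at a port of the next vertex, leave that vertex through its other port, and continue. Some pair (vertex, port of departure) occurs twice. The part of the walk between two occurrences is a cycle: at every visit, including the one that closes the walk, the ports of arrival and departure differ, and the length is at least $2$ because port-edges join distinct vertices. So a nonempty acyclic $\Gamma$ has a vertex with a port that carries no port-edge. Name this port $-$, give the vertex the number $1$ and delete it. What remains is acyclic, so we can iterate.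

Conversely, assume the numbering exists and let $w_i$ be the smallest vertex on a cycle. Both $e_{i-1}$ and $e_i$ join $w_i$ to larger vertices, so both use $w_i^+$, which is not allowed. Finally, for $i<j$ only $\{i^+,j^+\}$ and $\{i^+,j^-\}$ can be port-edges.
\end{proof}

We call a numbering and naming as in Lemma~\ref{lem:order} an \emph{acyclic order}.

The following observation will be used three times. Let $x$ be a leaf of $G$ with neighbor $y$. Every fractional perfect matching has weight $1$ on $xy$, hence weight $0$ on the other edges at $y$, and it restricts to a fractional perfect matching of $G-x-y$. In particular $xy\in M$, and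
\begin{equation}\label{eq:peel}
\begin{gathered}
\text{if $M\setminus\{xy\}$ is the unique fractional perfect matching of $G-x-y$,}\\
\text{then $M$ is the unique fractional perfect matching of $G$.}
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:unique}
A perfect matching $M$ of $G$ is the unique fractional perfect matching if and only if $L=\operatorname{ldg}(G,M)$ is acyclic.
\end{lemma}

\begin{proof}
If $L$ is acyclic, take an acyclic order. The port $1^-$ is a leaf of $G$ with neighbor $1^+$, so \eqref{eq:peel} and induction give uniqueness.

Suppose that $L$ has a cycle with vertices $w_1,\dots,w_q$ and port-edges $e_1,\dots,e_q$. In $\mathbb R^{E(G)}$ put $z=\sum_i1_{e_i}-\sum_i1_{w_i^+w_i^-}$. The passage through $w_i$ uses each of the ports $w_i^+,w_i^-$ once, by $e_{i-1}$ or by $e_i$, and the matching edge $w_i^+w_i^-$ is subtracted once. So the values of $z$ on the edges at any vertex of $G$ sum to $0$. Moreover $z\ge0$ outside $M$, $z\ge-q$ on $M$, and $z(e_1)>0$. Thus $1_M+z/q$ is a second fractional perfect matching.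
\end{proof}

This shows the role of the hypothesis in the question: without it $L$ has a cycle, no acyclic host contains $L$, and $\operatorname{aind}(L)=0$. The next proposition contains both parts of the known result \eqref{eq:known}. We include a proof because it shows what the question asks.

\begin{proposition}\label{prop:sandwich}
If $M$ is the unique fractional perfect matching of $G$ and $L=\operatorname{ldg}(G,M)$, then $\operatorname{aind}(L)\le\Phi(G)\le\operatorname{ind}(L)$.
\end{proposition}

\begin{proof}
For the upper bound let $H$ have $m$ edges. Let $\Gamma_H$ be the locally directed graph with vertex set $E(H)$ in which the ports of $f$ are its endpoints, and in which, for disjoint edges $f,f'$, a port $x$ of $f$ is joined to a port $y$ of $f'$ when $xy\in E(H)$; edges of $H$ with a common endpoint are not joined. The perfect matching of an induced copy of $G$ in $H$ is a $k$-set that induces $L$ in $\Gamma_H$, and it determines the copy. So $k!\,N_{\mathrm{ind}}(G,H)/m^k\le N_{\mathrm{ind}}(L,\Gamma_H)/\binom mk$, and \eqref{eq:Phi} gives $\Phi(G)\le\operatorname{ind}(L)$.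

For the lower bound let $\Gamma$ be acyclic on $N$ vertices, in an acyclic order, and let $t$ be a large integer. Replace the ports $i^+$ and $i^-$ by disjoint independent sets $A_i^+$ and $A_i^-$ of sizes $t^i$ and $t^{2N-i}$. Join $A_i^+$ completely to $A_i^-$, and join $A_i^\sigma$ completely to $A_j^\tau$ when $\{i^\sigma,j^\tau\}$ is a port-edge. Each vertex of $\Gamma$ costs $t^{2N}$ edges. A port-edge between $i<j$ costs $t^{i+j}$ or $t^{2N+i-j}$ edges, which is at most $t^{2N-1}$. So the resulting graph $H$ has $(1+o(1))Nt^{2N}$ edges as $t\to\infty$. If $\Gamma[S]\cong L$, then choosing one vertex from each $A_i^\pm$ with $i\in S$ gives an induced copy of $G$, and different choices give different copies. Hence $N_{\mathrm{ind}}(G,H)\ge N_{\mathrm{ind}}(L,\Gamma)\,t^{2Nk}$ and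
\[
\Phi(G)\ge\frac{k!\,N_{\mathrm{ind}}(L,\Gamma)}{N^k}=\frac{(N)_k}{N^k}\cdot\frac{N_{\mathrm{ind}}(L,\Gamma)}{\binom Nk}.
\]
Letting $N\to\infty$ along an optimal sequence of hosts gives $\Phi(G)\ge\operatorname{aind}(L)$.
\end{proof}

In this blow-up the port-edges cost a negligible share of the edges, and acyclicity is necessary for that. Indeed, let the sets have any sizes with $|A_i^+||A_i^-|=D$ for all $i$. Along a cycle of length $q$ the costs of the port-edges multiply to $D^q$, so one of them costs at least $D$. Equality in \eqref{eq:known} would therefore say that it never pays to spend edges on port-edges. This is a natural guess, since such edges enlarge the denominator $m^k$, and it is correct in the smallest cases.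

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
By Proposition~\ref{prop:sandwich} and $\operatorname{ind}(L)\le1$, it suffices to show $\operatorname{aind}(L)=1$. If $|M|=1$, then $L$ is a single vertex and every vertex of every host induces $L$. If $|M|=2$, then $L$ is acyclic by Lemma~\ref{lem:unique}, so by Lemma~\ref{lem:order} its port-edges are $\{1^+,2^\tau\}$ with $\tau$ in some set $A\subseteq\{+,-\}$. Let $\Gamma$ on $[N]$ have the port-edges $\{i^+,j^\tau\}$ for all $i<j$ and $\tau\in A$. It is acyclic by Lemma~\ref{lem:order}, and every pair of its vertices induces $L$.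
\end{proof}

For $|M|=2$ the cases $|A|=0,1,2$ are two disjoint edges, the path on four vertices, and the triangle with a pendant edge. In each case $\Phi(G)=1$, so $\operatorname{eind}(G)=\operatorname{Aut}(G)/8$ equals $1$, $\frac14$ and $\frac14$.

The guess overlooks hosts in which the same edges serve both as vertices and as port-edges of $\Gamma_H$. Take for $H$ the random graph $G(n,\rho)$ on $n$ vertices, with each pair adjacent independently with probability $\rho$, and let $n\to\infty$. Then $k$ random edges are disjoint with probability tending to $1$, and the other $4\binom k2$ pairs among their endpoints are adjacent independently with probability $\rho$. No edge is wasted, and the sample is a random locally directed graph in which the two ports of a vertex play the same role. We shall see that no acyclic host can imitate this symmetry.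

\section{Cherries, short port-edges and 4-cycles}\label{sec:idea}

Let $\mathbf R$ be the random locally directed graph on $[k]$ in which each of the $4\binom k2$ possible port-edges is present independently with probability $\rho=c/(2k)$, where $c$ is small but $ck$ is large. A typical outcome $L$ has about $ck$ port-edges, and its underlying graph is a forest with small components. Such an $L$ is itself acyclic, so no single piece of it is forbidden in an acyclic host. The obstruction is statistical, and two statistics capture it.

The first one measures the symmetry between ports. For a vertex $v$ let $d^\pm(v)$ be the number of port-edges at $v^\pm$. A \emph{cherry} centered at $v$ is an unordered pair of distinct port-edges at $v$. It has sign $+1$ if both use the same port of $v$ and sign $-1$ otherwise; see Figure~\ref{fig:cherry}. The \emph{signed cherry count} of $L$ is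
\begin{equation}\label{eq:T}
T(L)=\sum_v\left[\binom{d^+(v)}2+\binom{d^-(v)}2-d^+(v)d^-(v)\right]=\frac12\sum_v\Bigl[\bigl(d^+(v)-d^-(v)\bigr)^2-d^+(v)-d^-(v)\Bigr].
\end{equation}
It does not depend on the names of the ports, so it is an isomorphism invariant. In $\mathbf R$ the two signs are almost equally likely, and typically $T(\mathbf R)\le\sqrt k$ (Lemma~\ref{lem:random}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {0,1.5,3,6,7.5,9}{
  \draw[ultra thick] (\x,0)--(\x,1);
  \fill (\x,0) circle (2.2pt); \fill (\x,1) circle (2.2pt);}
\draw (0,1)--(1.5,1)--(3,1);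
\draw (6,1)--(7.5,1); \draw (7.5,0)--(9,0);
\node[above] at (1.5,1) {$v^+$}; \node[below] at (1.5,0) {$v^-$};
\node[above] at (7.5,1) {$v^+$}; \node[below] at (7.5,0) {$v^-$};
\end{tikzpicture}
\caption{Two cherries centered at a vertex $v$ of a locally directed graph. Each thick edge is a vertex, its endpoints are the two ports, and thin edges are port-edges. On the left both port-edges use the same port of $v$ (sign $+1$); on the right they use different ports (sign $-1$).}\label{fig:cherry}
\end{figure}

An acyclic host cannot be symmetric for free. In the extreme case, suppose that $d^+(v)=d^-(v)$ for all $v$ in an acyclic order. Then $d^+(1)=d^-(1)=0$, so vertex $1$ is isolated; then $d^-(2)=0$, so vertex $2$ is isolated; and so on, until there are no port-edges at all. The quantitative form of this argument is the one essential use of acyclicity in the paper. In a host $\Gamma$ we write $\deg^\pm(v)$ for the number of port-edges at $v^\pm$, and the \emph{length} of a port-edge between $i<j$ is $j-i$.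

\begin{lemma}\label{lem:cross}
Let $\Gamma$ be acyclic on $[N]$, in an acyclic order. The sum of the lengths of all port-edges is at most $N\sum_v|\deg^+(v)-\deg^-(v)|$.
\end{lemma}

\begin{proof}
Let $\operatorname{cross}(s)$ be the number of port-edges between $[s]$ and its complement. In the sum $\sum_{v\le s}(\deg^+(v)-\deg^-(v))$, a port-edge between $i<j\le s$ contributes $+1$ at $i$ and $\pm1$ at $j$, in total at least $0$, and a port-edge between $i\le s<j$ contributes exactly $+1$. So $\operatorname{cross}(s)\le\sum_v|\deg^+(v)-\deg^-(v)|$. A port-edge of length $j-i$ is counted by $\operatorname{cross}(s)$ for exactly $j-i$ values of $s\in[N-1]$, so the total length is $\sum_s\operatorname{cross}(s)$.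
\end{proof}

Thus a nearly balanced acyclic host has short port-edges. To supply the required number of port-edges over short distances, the host must be locally dense, and then the second statistic, the number of $4$-cycles in the underlying graph, is large. The following example shows the trade-off.

\begin{example}\label{ex:band}
Fix $k$, $c$ and $\lambda\le\frac12$ with $p=c/(\lambda k)\le1$. Let $\Gamma$ be the random acyclic host on $[N]$ in which $\{i^+,j^-\}$ is a port-edge with probability $p$, independently for all $i<j\le i+\lambda N$. Sample $k$ independent uniform vertices and let $N\to\infty$, so that their positions $i/N$ become independent and uniform in $[0,1]$. Expectations are over the host and the sample.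

Two positions are within distance $\lambda$ with probability $2\lambda-\lambda^2$, so the sample has $\binom k2p(2\lambda-\lambda^2)=c(k-1)(1-\lambda/2)$ port-edges on average, comparable to the mean $c(k-1)$ in $\mathbf R$.

Another sample point is joined to the $+$ port of a vertex at position $x$ with probability $p\min(\lambda,1-x)$ and to its $-$ port with probability $p\min(\lambda,x)$. The difference is $p\varphi(x)$, where $\varphi$ vanishes on $[\lambda,1-\lambda]$, equals $\lambda-x$ on $[0,\lambda]$ and is antisymmetric about $\frac12$. So $\int_0^1\varphi^2=2\lambda^3/3$, and the expected signed cherry count is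
\[
k\binom{k-1}2p^2\cdot\frac{2\lambda^3}3=\frac{(k)_3}{k^2}\cdot\frac{c^2\lambda}3 .
\]
Four positions have cyclically consecutive distances at most $\lambda$ with a probability between $\lambda^3$ and $8\lambda^3$; for the lower bound, put the last three in an interval of length $\lambda$ that contains the first. There are $(k)_4/8$ four-cycles on $k$ labeled points, so the expected number of $4$-cycles is of order $k^4p^4\lambda^3=c^4/\lambda$.

The expected cherry count is $O(\sqrt k)$ only if $\lambda=O(c^{-2}k^{-1/2})$, and the expected number of $4$-cycles is $O(1)$ only if $c^4=O(\lambda)$. Both cannot hold when $c^6k^{1/2}\to\infty$.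
\end{example}

To turn this into a counterexample, one fixed $L$ must be much more likely under $\mathbf R$ than in a sample from any acyclic host. We let $c\to0$ like a small power of $k$. Then the components of $\mathbf R$ have bounded size, there are only polynomially many typical outcomes up to isomorphism, and one of them has polynomially large probability. The price is that the bound for acyclic hosts must be smaller than every power of $1/k$, so the two statistics must be controlled with exponential error probabilities. This accounts for most of the work in Section~\ref{sec:upper}.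

\section{Sparse forests and the random graph}\label{sec:lower}

\subsection*{Parameters}
From now on
\[
c=k^{-1/40},\qquad \rho=\frac c{2k},\qquad r=41,\qquad \ell=k^{1/250},\qquad \Delta=\ell^4,\qquad R=\ell^6,
\]
so that $\ell^2=k^{1/125}$. The number $r$ bounds component sizes and is chosen so that $kc^r\to0$; the numbers $\ell,\Delta,R$ enter in Section~\ref{sec:upper}. ``For large $k$'' means for all $k$ above an absolute constant.

Let $\mathcal L_k$ be the set of isomorphism classes of locally directed graphs $L$ on $k$ vertices such that
\begin{enumerate}
\item[(F1)] any two vertices are joined by at most one port-edge, and the underlying graph is a forest;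
\item[(F2)] every component has at most $r$ vertices;
\item[(F3)] $e(L)\ge ck/2$;
\item[(F4)] $T(L)\le\sqrt k$.
\end{enumerate}
Let $B$ be the number of isomorphism classes of locally directed graphs with at most $r$ vertices. By (F2), a class in $\mathcal L_k$ is determined by how many components of each type it has, so $|\mathcal L_k|\le(k+1)^B$.

\begin{lemma}\label{lem:random}
The probability that the class of $\mathbf R$ lies in $\mathcal L_k$ tends to $1$ as $k\to\infty$.
\end{lemma}

\begin{proof}
(F1) The expected number of pairs of vertices joined by at least two port-edges is at most $\binom k2\binom42\rho^2\le c^2\to0$. The edges of the underlying graph are independent, each with probability at most $4\rho=2c/k$, so the expected number of cycles in it is at most $\sum_{j\ge3}k^j(2c/k)^j=\sum_{j\ge3}(2c)^j\to0$.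

(F2) A component with more than $r$ vertices contains a tree on $r+1$ vertices. By Cayley's formula there are $(r+1)^{r-1}$ trees on a given set of $r+1$ vertices, so the expected number of such trees is at most $k^{r+1}(r+1)^{r-1}(2c/k)^r=O(kc^{41})=O(k^{-1/40})$.

(F3) The number $e(\mathbf R)$ is binomial with mean $4\binom k2\rho=c(k-1)$ and variance at most $ck$. By Chebyshev's inequality $\mathbb P(e(\mathbf R)<ck/2)=O(1/(ck))\to0$.

(F4) Each port has $n'=2(k-1)$ possible port-edges, so $d^+(v)$ and $d^-(v)$ are independent binomial variables with parameters $n',\rho$. Hence $\mathbb E\,T(\mathbf R)=k\,[\,n'(n'-1)-n'^2\,]\rho^2\le0$. Write $T(\mathbf R)=\sum_Ps_P1_P$, where $P$ runs over unordered pairs of distinct possible port-edges with a common vertex, $1_P$ indicates that both are present, and $s_P$ is the sum of the signs at the one or two common vertices, so $|s_P|\le2$. There are at most $k\binom{4(k-1)}2\le8k^3$ pairs $P$. The indicators $1_P,1_{P'}$ are independent unless $P,P'$ share a port-edge. For given $P$ at most $2\cdot8k$ pairs $P'\ne P$ share a port-edge with $P$, and then the covariance lies in $[0,\rho^3]$. Therefore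
\[
\operatorname{Var}T(\mathbf R)\le8k^3\cdot4\rho^2+8k^3\cdot16k\cdot4\rho^3=8c^2k+64c^3k\le72c^2k,
\]
and Chebyshev's inequality gives $\mathbb P(T(\mathbf R)>\sqrt k)\le72c^2\to0$.
\end{proof}

\subsection*{The forest of $L$}
For $L\in\mathcal L_k$ on $[k]$ let $G_L$ be the graph on the $2k$ ports whose edges are the matching $M=\{v^+v^-:v\in[k]\}$ and the port-edges of $L$. Then $\operatorname{ldg}(G_L,M)=L$.

\begin{lemma}\label{lem:forest}
The graph $G_L$ is a forest with components of at most $82$ vertices, and $M$ is its unique fractional perfect matching. Exactly $2^kk!/\operatorname{Aut}(G_L)$ locally directed graphs on $[k]$ with the named ports $v^\pm$ are isomorphic to $L$.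
\end{lemma}

\begin{proof}
The components of $G_L$ correspond to those of $L$ and have twice as many vertices, at most $2r=82$. By (F1), $L$ has $k-e(L)$ components. So $G_L$ has $2k$ vertices, $k-e(L)$ components and $k+e(L)=2k-(k-e(L))$ edges, which makes it a forest. A nonempty forest with a perfect matching has a leaf, so \eqref{eq:peel} and induction give uniqueness.

The group of the $2^kk!$ permutations of the ports that preserve $M$ acts on the locally directed graphs on $[k]$, and its orbits are the isomorphism classes. Every automorphism of $G_L$ preserves the only perfect matching $M$, so the stabilizer of $L$ is the automorphism group of $G_L$. The orbit--stabilizer theorem gives the count.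
\end{proof}

\begin{lemma}\label{lem:lower}
Let $L\in\mathcal L_k$, $G=G_L$ and $p_0=\rho^{e(L)}(1-\rho)^{4\binom k2-e(L)}$. For fixed $k$ and $n\to\infty$ there are graphs $H_n$ with $n$ vertices and $m_n=\Theta(n^2)$ edges that contain at least $(1-o(1))\,p_0(2m_n)^k$ induced embeddings of $G$. Consequently
\[
\Phi(G)\ \ge\ \frac{2^kk!}{\operatorname{Aut}(G)}\,p_0=\mathbb P(\mathbf R\cong L).
\]
\end{lemma}

\begin{proof}
Let $H=G(n,\rho)$. Since $e(G)=k+e(L)$ and $\binom{2k}2=k+4\binom k2$, the expected number of induced embeddings of $G$ in $H$ is
\[
(n)_{2k}\,\rho^{e(G)}(1-\rho)^{\binom{2k}2-e(G)}=(1+o(1))\,p_0(\rho n^2)^k .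
\]
We need a graph with this many embeddings and not too many edges. The variable $2e(H)$ has mean at most $\rho n^2$ and variance at most $2n^2$, so $\mathbb P(2e(H)>\rho n^2+n^{3/2})\le2/n$. As there are never more than $n^{2k}$ embeddings, this event contributes $o(n^{2k})$ to the expectation. So some $H_n$ satisfies $2m_n\le\rho n^2+n^{3/2}$ and has at least $(1-o(1))p_0(\rho n^2)^k\ge(1-o(1))p_0(2m_n)^k$ induced embeddings. By \eqref{eq:trivial}, $(2m_n)^k\ge(1-o(1))p_0(\rho n^2)^k$, so $m_n=\Theta(n^2)$. In particular $m_n\to\infty$ and $\operatorname{eind}(G)\ge p_0$. Each of the locally directed graphs counted in Lemma~\ref{lem:forest} equals $\mathbf R$ with probability $p_0$, which gives the last identity.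
\end{proof}

\section{Acyclic hosts contain few copies}\label{sec:upper}

Fix a large $k$ and $L\in\mathcal L_k$. For a host $\Gamma$ let $v_1,\dots,v_k$ be independent uniform vertices of $\Gamma$, and let $\mathcal E$ be the event that they are distinct and induce a copy of $L$.

\begin{proposition}\label{prop:upper}
For large $k$, every $L\in\mathcal L_k$ and every acyclic $\Gamma$ with $N\ge k^2$ vertices, $\mathbb P(\mathcal E)\le12e^{-\ell^2}$. Consequently $\operatorname{aind}(L)\le24e^{-\ell^2}$.
\end{proposition}

The second statement follows from the first: $\mathbb P(\mathcal E)=\frac{(N)_k}{N^k}N_{\mathrm{ind}}(L,\Gamma)/\binom Nk$, and $(N)_k/N^k\ge1-\binom k2/N\ge\frac12$ for $N\ge k^2$.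

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:random} and $|\mathcal L_k|\le(k+1)^B$, for large $k$ some $L\in\mathcal L_k$ has $\mathbb P(\mathbf R\cong L)\ge\frac1{2(k+1)^B}$. Take $G=G_L$. Lemma~\ref{lem:forest} gives its structure, and Lemma~\ref{lem:lower} and Proposition~\ref{prop:upper} give the two bounds. Their quotient is $e^{k^{1/125}}/(48(k+1)^B)$, which tends to infinity.
\end{proof}

For this $L$, Proposition~\ref{prop:sandwich} gives $\operatorname{ind}(L)\ge\frac1{2(k+1)^B}$, so Proposition~\ref{prop:upper} fails without acyclicity. It also fails without (F3), as $L$ and $\Gamma$ without port-edges show. In the proof, (F2) bounds the degrees in the sample, (F3) and (F4) force the host to have many port-edges and to be nearly balanced, and (F1) excludes $4$-cycles.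

\subsection{Tools and notation}
We use the following standard inequalities.
\begin{enumerate}
\item[(P1)] (Chernoff) If $Z$ is binomial with mean $\mu$, then $\mathbb P(Z\le\mu/2)\le e^{-\mu/8}$.
\item[(P2)] If $Z$ is binomial with mean at most $\mu$ and $z\ge1$ is an integer, then $\mathbb P(Z\ge z)\le\mu^z/z!\le(e\mu/z)^z$.
\item[(P3)] (Hoeffding) Let $\Sigma$ be a sum of $n$ independent variables, each with values in an interval of length $D$. Then $\mathbb P(\Sigma-\mathbb E\Sigma\ge t)$ and $\mathbb P(\Sigma-\mathbb E\Sigma\le-t)$ are at most $e^{-2t^2/(nD^2)}$. We always have $n\le k$ and take $t=D\ell\sqrt k$, so that each probability is at most $e^{-\ell^2}$.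
\item[(P4)] (Efron--Stein) If $F$ is a function of $k$ independent variables and changing one variable changes $F$ by at most $D$, then $\operatorname{Var}F\le kD^2/2$.
\item[(P5)] (Cauchy--Schwarz) If $X\ge0$ and $\mathbb EX>0$, then $\mathbb P(X>0)\ge(\mathbb EX)^2/\mathbb EX^2$.
\end{enumerate}

Let $\Gamma$ be acyclic on $[N]$, in an acyclic order. Let $b(v,u)\in\{0,1,2\}$ be the number of port-edges between $v$ and $u$, and let $a(v,u)$ be the number of those at $v^+$ minus the number of those at $v^-$. Then $|a|\le b$, $b$ is symmetric, and $a(v,v)=b(v,v)=0$. Put $\deg(v)=\sum_ub(v,u)=\deg^+(v)+\deg^-(v)$. The symbols $\mathbb E_v,\mathbb E_u$ denote averages over all vertices of $\Gamma$, with the sample fixed. By (F1) and (F2),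
\begin{equation}\label{eq:onE}
\text{on $\mathcal E$, each $v_i$ is adjacent to at most $r-1$ of the $v_j$, and $b(v_i,v_j)\le1$.}
\end{equation}

\subsection{Removing vertices of large degree}
Hoeffding's inequality needs bounded summands, and the summands below are controlled by degrees in $\Gamma$. A vertex of large degree, however, is useless for $\mathcal E$, since it has too many neighbors in the sample. This reduces Proposition~\ref{prop:upper} to the following statement.

\begin{proposition}\label{prop:bounded}
For large $k$, let $L\in\mathcal L_k$ and let $\Gamma$ be acyclic with $N\ge k^2/2$ vertices and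
\begin{equation}\label{eq:deg}
\deg(v)\le2\Delta N/k\qquad\text{for all }v .
\end{equation}
Then $\mathbb P(\mathcal E)\le10e^{-\ell^2}$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:upper} from Proposition~\ref{prop:bounded}]
Call $v$ a \emph{hub} if $\deg(v)>\Delta N/k$. As $b\le2$, a hub has more than $\Delta N/(2k)$ neighbors. Conditionally on $v_i$ being a given hub, the number of $j\ne i$ with $v_j\sim v_i$ is binomial with mean at least $(k-1)\Delta/(2k)\ge\Delta/3$, while on $\mathcal E$ it is less than $r\le\Delta/6$. By (P1), the probability that $\mathcal E$ holds and some $v_i$ is a hub is at most $ke^{-\Delta/24}\le e^{-\ell^2}$.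

Let $V_0$ be the set of vertices that are not hubs. If $|V_0|<N/2$, all $v_i$ lie in $V_0$ with probability at most $2^{-k}\le e^{-\ell^2}$. Otherwise, conditionally on all $v_i\in V_0$, the $v_i$ are independent and uniform in $V_0$, and $\Gamma[V_0]$ is acyclic with at least $k^2/2$ vertices and degrees at most $\Delta N/k\le2\Delta|V_0|/k$; so $\mathcal E$ has conditional probability at most $10e^{-\ell^2}$. In both cases $\mathbb P(\mathcal E)\le12e^{-\ell^2}$.
\end{proof}

For the rest of this section $\Gamma$ is as in Proposition~\ref{prop:bounded}. The \emph{imbalance} of $v$ and its mean square are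
\[
\delta_v=k\,\mathbb E_ua(v,u)=\frac kN\bigl(\deg^+(v)-\deg^-(v)\bigr),\qquad\eta=\mathbb E_v\delta_v^2 ,
\]
and $|\delta_v|\le2\Delta$ by \eqref{eq:deg}. Put $\eta_0=256R^2\ell k^{-1/2}$. We treat three cases: the host is unbalanced, $\eta>\eta_0$; the host is sparse, $e(\Gamma)<cN^2/(18k)$; or it is neither.

\subsection{Splitting the sample into three parts}
The signed cherry count of the sample is a sum over triples, in which each sample point can be the center or an end, so it is not a sum of independent terms. We therefore split the indices into three classes and count only cherries with center in the first class and one end in each of the other two. Once two classes are fixed, this count is a sum of independent terms over the third.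

For a partition $[k]=I_1\cup I_2\cup I_3$ put $k_\alpha=|I_\alpha|$, $y_\alpha(v)=\sum_{j\in I_\alpha}a(v,v_j)$ and
\[
U=\sum_{i\in I_1}y_2(v_i)\,y_3(v_i),\qquad W=\sum_{i\in I_1}\sum_{j\in I_2}b(v_i,v_j).
\]
For a fixed partition, independence gives $\mathbb EU=k_1k_2k_3\eta/k^2$ and $\mathbb EW=2k_1k_2e(\Gamma)/N^2$, so $U$ measures the imbalance of the host and $W$ its density. We first find a partition for which $\mathcal E$ usually forces $U$ to be small and $W$ to be large.

\begin{lemma}\label{lem:color}
There is a partition with $k_1,k_2,k_3\ge k/4$ and $\mathbb P(\mathcal E)\le2\,\mathbb P(\mathcal E')$, where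
\[
\mathcal E'=\mathcal E\cap\{U\le9r^2\sqrt k\}\cap\{W\ge ck/18\}.
\]
\end{lemma}

\begin{proof}
We may assume $\mathbb P(\mathcal E)>0$. Give the indices independent uniform colors in $\{1,2,3\}$, independently of the sample, and let $I_\alpha$ be the color classes. Fix a sample that satisfies $\mathcal E$; in the next three paragraphs only the colors are random. Let $d_i^\pm$ be the number of port-edges at $v_i^\pm$ within the sample.

Three distinct indices receive the colors $1,2,3$ with probability $\frac1{27}$. By \eqref{eq:onE} we have $a(v_i,v_j)^2=b(v_i,v_j)$, so \eqref{eq:T} and (F4) show that the mean of $U$ is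
\[
\frac1{27}\sum_i\sum_{j\ne j'}a(v_i,v_j)a(v_i,v_{j'})=\frac1{27}\sum_i\bigl[(d_i^+-d_i^-)^2-(d_i^++d_i^-)\bigr]=\frac2{27}T(L)\le\sqrt k .
\]
Change the color of one index $p$. The numbers $y_2(v_p),y_3(v_p)$ do not change, and $|y_2(v_p)y_3(v_p)|\le r^2/4$ because $|y_2(v_p)|+|y_3(v_p)|\le r-1$; so the term $i=p$ changes by at most $r^2/4$. Let $v_i\sim v_p$, and let $y_2',y_3'$ be the sums $y_2(v_i),y_3(v_i)$ without the summand $j=p$. Then $y_2(v_i)y_3(v_i)-y_2'y_3'$ equals $0$, $\pm y_3'$ or $\pm y_2'$ according to the color of $p$, so the $i$-th term changes by at most $2(r-1)$. There are at most $r-1$ such $i$, and the other terms do not change. The total change is at most $r^2/4+2(r-1)^2\le3r^2$. By (P4) the variance of $U$ is at most $\frac92r^4k$, and by Chebyshev's inequality $U>9r^2\sqrt k$ has probability at most $\frac92r^4k/(8r^2\sqrt k)^2\le\frac18$.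

The mean of $W$ is $\frac29e(L)\ge ck/9$ by (F3). One color change alters $W$ by at most $r$, so its variance is at most $r^2k/2$, and $W<ck/18$ has probability at most $162r^2/(c^2k)\le\frac18$ for large $k$.

Each $k_\alpha$ is binomial with mean $k/3$ and variance $2k/9$, so $\min_\alpha k_\alpha<k/4$ has probability $O(1/k)\le\frac18$.

Hence, over sample and colors, $\mathcal E'\cap\{\min_\alpha k_\alpha\ge k/4\}$ has probability at least $\frac58\mathbb P(\mathcal E)$. Some coloring attains at least this average value; it has $\min_\alpha k_\alpha\ge k/4$ and $\mathbb P(\mathcal E')\ge\frac58\mathbb P(\mathcal E)$.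
\end{proof}

Fix this partition. From now on only the sample is random, and the families $S_\alpha=(v_i)_{i\in I_\alpha}$ are independent.

\subsection{Unbalanced hosts}
We show that $U$ is close to its mean by averaging out $S_1$, then $S_3$, then $S_2$. The difficulty is that $y_2$ and $y_3$ can be as large as $2k$. We truncate them at level $R$. On $\mathcal E$ this changes nothing at the sample points, and by \eqref{eq:deg} it changes very little at an average vertex of $\Gamma$.

\begin{lemma}\label{lem:unbalanced}
If $\eta>\eta_0$, then $\mathbb P(\mathcal E')\le5e^{-\ell^2}$.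
\end{lemma}

\begin{proof}
Let $\operatorname{cl}(x)=\max(-R,\min(R,x))$ and $f(v)=\operatorname{cl}(y_2(v))\operatorname{cl}(y_3(v))$. On $\mathcal E$ we have $|y_\alpha(v_i)|\le r\le R$ by \eqref{eq:onE}, so $U=\sum_{i\in I_1}f(v_i)$.

We first bound the effect of truncation. For $\alpha=2,3$ put $\psi_\alpha=\mathbb E_v\bigl[|y_\alpha(v)|1_{|y_\alpha(v)|>R}\bigr]$, so that $\mathbb E_v|y_\alpha-\operatorname{cl}(y_\alpha)|\le\psi_\alpha$. For fixed $v$ we have $|y_\alpha(v)|\le2Z$, where $Z=|\{j\in I_\alpha:v_j\sim v\}|$ is binomial with mean at most $2\Delta$ by \eqref{eq:deg}. By (P2), $\mathbb P(Z\ge z)\le(2e\Delta/z)^z\le2^{-z}$ for integers $z\ge11\Delta$. Since $R/2\ge11\Delta$ and $|y_\alpha|\le2k$, we get $\mathbb E\psi_\alpha\le2k\,2^{-R/2}$, and Markov's inequality gives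
\begin{equation}\label{eq:psi}
\mathbb P(R\psi_\alpha>1/k)\le2k^2R\,2^{-R/2}\le e^{-\ell^2}.
\end{equation}
Each of the following five inequalities fails with probability at most $e^{-\ell^2}$.
\begin{enumerate}
\item[(i)] $\sum_{i\in I_1}f(v_i)\ge k_1\mathbb E_vf-2R^2\ell\sqrt k$. Given $S_2,S_3$, the function $f$ is fixed with values in $[-R^2,R^2]$; apply (P3) with $D=2R^2$.
\item[(ii)] $\mathbb E_vf\ge\mathbb E_v[\operatorname{cl}(y_2)y_3]-1/k$. The two averages differ by at most $R\psi_3$; apply \eqref{eq:psi}.
\item[(iii)] $\mathbb E_v[\operatorname{cl}(y_2)y_3]\ge\frac{k_3}k\mathbb E_v[\operatorname{cl}(y_2)\delta_v]-4R\Delta\ell/\sqrt k$. The left side is $\sum_{j\in I_3}h(v_j)$ with $h(u)=\mathbb E_v[\operatorname{cl}(y_2(v))a(v,u)]$. The function $h$ depends only on $S_2$, it satisfies $|h(u)|\le R\deg(u)/N\le2R\Delta/k$, and $\mathbb E_uh=\frac1k\mathbb E_v[\operatorname{cl}(y_2(v))\delta_v]$. Apply (P3) given $S_2$ with $D=4R\Delta/k$.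
\item[(iv)] $\mathbb E_v[\operatorname{cl}(y_2)\delta_v]\ge\mathbb E_v[y_2\delta_v]-1/k$. The two averages differ by at most $2\Delta\psi_2\le R\psi_2$; apply \eqref{eq:psi}.
\item[(v)] $\mathbb E_v[y_2\delta_v]\ge\frac{k_2}k\eta-8\Delta^2\ell/\sqrt k$. The left side is $\sum_{j\in I_2}g(v_j)$ with $g(u)=\mathbb E_v[a(v,u)\delta_v]$, where $|g(u)|\le2\Delta\deg(u)/N\le4\Delta^2/k$ and $\mathbb E_ug=\eta/k$. Apply (P3) with $D=8\Delta^2/k$.
\end{enumerate}
If $\mathcal E$ and (i)--(v) hold, then chaining the inequalities and using $k/4\le k_\alpha\le k$ gives
\[
U\ge\frac{k_1k_2k_3}{k^2}\eta-(2R^2+4R\Delta+8\Delta^2)\ell\sqrt k-2\ \ge\ \frac{k\eta}{64}-3R^2\ell\sqrt k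
\]
for large $k$, because $\Delta/R\to0$. On $\mathcal E'$ we also have $U\le9r^2\sqrt k\le R^2\ell\sqrt k$, so $\eta\le256R^2\ell k^{-1/2}=\eta_0$. Hence, if $\eta>\eta_0$, one of (i)--(v) fails on $\mathcal E'$.
\end{proof}

\subsection{Sparse hosts}
The same method, in two steps, compares $W$ with its mean.

\begin{lemma}\label{lem:sparse}
If $e(\Gamma)<cN^2/(18k)$, then $\mathbb P(\mathcal E')\le2e^{-\ell^2}$.
\end{lemma}

\begin{proof}
Let $z(v)=\sum_{j\in I_2}b(v,v_j)$. On $\mathcal E$, \eqref{eq:onE} gives $W=\sum_{i\in I_1}\min(r,z(v_i))$. By (P3) given $S_2$, with $D=r$, outside an event of probability $e^{-\ell^2}$ this sum is at most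
\[
k_1\mathbb E_v\min(r,z(v))+r\ell\sqrt k\le k_1\sum_{j\in I_2}\frac{\deg(v_j)}N+r\ell\sqrt k .
\]
The terms $\deg(v_j)/N$ lie in $[0,2\Delta/k]$ and have mean $2e(\Gamma)/N^2$. By (P3), outside a second event of probability $e^{-\ell^2}$ their sum is at most $2k_2e(\Gamma)/N^2+2\Delta\ell/\sqrt k$. Since $k_1k_2\le k^2/4$ and $r\le\Delta$, on $\mathcal E'$ and outside the two events
\[
\frac{ck}{18}\le W\le\frac{k^2e(\Gamma)}{2N^2}+3\Delta\ell\sqrt k\le\frac{k^2e(\Gamma)}{2N^2}+\frac{ck}{36};
\]
the last step holds for large $k$ because $\Delta\ell\sqrt k=k^{0.52}$ and $ck=k^{0.975}$. This forces $e(\Gamma)\ge cN^2/(18k)$, contrary to the hypothesis.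
\end{proof}

\subsection{Balanced dense hosts}
Assume now that
\begin{equation}\label{eq:last}
\eta\le\eta_0\qquad\text{and}\qquad e(\Gamma)\ge\frac{cN^2}{18k}.
\end{equation}
As in Example~\ref{ex:band}, the sample should contain many $4$-cycles. A large expected number is not enough, since we need a $4$-cycle with probability at least $1-2e^{-\ell^2}$. We obtain this from independence: we cut $[N]$ into short intervals, show that many of them are dense, and show that each dense interval produces a $4$-cycle with a probability that is not too small. Put
\[
\lambda=\frac{18\sqrt{\eta_0}}c=\frac{288\,R\,\ell^{1/2}k^{-1/4}}c=288\,k^{-0.199},\qquad\Lambda=\lceil4\lambda N\rceil .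
\]
Since $\lambda N\ge\lambda k\to\infty$, we have $\Lambda\le8\lambda N$. An interval $J\subseteq[N]$ of $\Lambda$ consecutive vertices is \emph{good} if $\Gamma[J]$ has at least $e(\Gamma)\Lambda/(16N)$ port-edges.

\begin{lemma}\label{lem:blocks}
Under \eqref{eq:last}, there are $Q\ge c/(2304\Delta\lambda)$ pairwise disjoint good intervals.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cross} and the Cauchy--Schwarz inequality, the total length of the port-edges is at most $N\cdot\frac Nk\sum_v|\delta_v|\le N^3\sqrt{\eta_0}/k$. By \eqref{eq:last} the average length is at most $18N\sqrt{\eta_0}/c=\lambda N$, so by Markov's inequality at least $e(\Gamma)/2$ port-edges have length at most $2\lambda N\le\Lambda/2$.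

Choose $\sigma\in\{0,\dots,\Lambda-1\}$ uniformly and cut $[N]$ into blocks by cutting between $s$ and $s+1$ whenever $s\equiv\sigma\pmod\Lambda$. A port-edge of length $j-i\le\Lambda/2$ is cut with probability $(j-i)/\Lambda\le\frac12$. So for some $\sigma$, which we fix, at least $e(\Gamma)/4$ port-edges lie inside blocks. By \eqref{eq:deg}, a block contains at most $\frac12\Lambda\cdot2\Delta N/k=\Lambda\Delta N/k$ port-edges. Only the first and the last block can have fewer than $\Lambda$ vertices, and together they contain at most $16\lambda\Delta N^2/k\le e(\Gamma)/8$ port-edges for large $k$, because $\lambda\Delta/c=288k^{-0.158}\to0$. So the blocks with $\Lambda$ vertices contain at least $e(\Gamma)/8$ port-edges. There are at most $N/\Lambda$ of them, so those that are not good contain at most $e(\Gamma)/16$ port-edges in total. The good blocks contain the remaining $e(\Gamma)/16$ or more, and their number satisfies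
\[
Q\ge\frac{e(\Gamma)/16}{\Lambda\Delta N/k}\ge\frac{cN}{288\Delta\Lambda}\ge\frac c{2304\,\Delta\lambda}.\qedhere
\]
\end{proof}

A good interval receives on average $\mu=k\Lambda/N\ge4\lambda k$ sample points. Put $\nu=\lceil\mu/2\rceil$. Then $\mu/2\le\nu\le\mu$, and $\nu\to\infty$ with $k$.

\begin{lemma}\label{lem:four}
Assume \eqref{eq:last}. Let $x_1,\dots,x_\nu$ be independent uniform vertices of a good interval $J$, and let $X$ be the number of $4$-cycles in the graph on $[\nu]$ in which $i,j$ are adjacent if and only if $x_i\sim x_j$. Then
\[
\mathbb P(X>0)\ge\theta:=\frac{x_0}{196\,\Delta^3},\qquad\text{where }x_0=\frac1{16}\Bigl(\frac c{576}\Bigr)^4 .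
\]
\end{lemma}

\begin{proof}
Let $\beta=\mathbb P(x_1\sim x_2)$. As $b\le2$, the number of ordered adjacent pairs in $J$ is at least the number of port-edges in $J$. So $\beta\ge\frac{e(\Gamma)}{16N\Lambda}\ge\frac{cN}{288k\Lambda}=\frac c{288\mu}$ and $\nu\beta\ge c/576$. In the other direction, \eqref{eq:deg} gives for every $x\in J$
\begin{equation}\label{eq:local}
\mathbb P(x_1\sim x)\le\frac{2\Delta N}{k\Lambda}=\frac{2\Delta}\mu\le\frac{2\Delta}\nu .
\end{equation}

\emph{First moment.} Let $q(x,y)=\mathbb P(x\sim x_2\sim y)$ and $d(x)=\mathbb P(x_1\sim x)$. Two applications of the Cauchy--Schwarz inequality give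
\[
\mathbb P(x_1\sim x_2\sim x_3\sim x_4\sim x_1)=\mathbb E\,q(x_1,x_3)^2\ge\bigl(\mathbb E\,q(x_1,x_3)\bigr)^2=\bigl(\mathbb E\,d(x_2)^2\bigr)^2\ge\beta^4 .
\]
The complete graph on $[\nu]$ has $(\nu)_4/8\ge\nu^4/16$ four-cycles for large $\nu$, so $\mathbb EX\ge\frac1{16}(\nu\beta)^4\ge x_0$.

\emph{Second moment.} Expand $\mathbb EX^2$ over ordered pairs $(C,C')$ of $4$-cycles of the complete graph on $[\nu]$. Pairs on disjoint index sets are independent and contribute at most $(\mathbb EX)^2$. Given $C$, at most $3\binom4j\nu^{4-j}$ cycles $C'$ share exactly $j\ge1$ indices with $C$. Since $C'$ is connected, its $4-j$ new indices can be ordered so that each is adjacent in $C'$ to an earlier one or to an index of $C$. Exposing the new points in this order and using \eqref{eq:local}, we see that $C'$ is present with probability at most $(2\Delta/\nu)^{4-j}$, conditionally on the points with index in $C$. Summing over $j=1,2,3,4$,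
\[
\mathbb EX^2\le(\mathbb EX)^2+(96\Delta^3+72\Delta^2+24\Delta+3)\,\mathbb EX\le(\mathbb EX)^2+195\Delta^3\,\mathbb EX .
\]
By (P5), $\mathbb P(X>0)\ge\mathbb EX/(\mathbb EX+195\Delta^3)$. The right side increases with $\mathbb EX$, and $x_0\le1\le\Delta^3$, so it is at least $x_0/(196\Delta^3)$.
\end{proof}

The cycles counted by $X$ may have $x_1=x_3$, say. This does no harm, because $\mathcal E$ also requires the sample points to be distinct.

\begin{lemma}\label{lem:dense}
Under \eqref{eq:last}, $\mathbb P(\mathcal E)\le2e^{-\ell^2}$.
\end{lemma}

\begin{proof}
Take the $Q$ intervals of Lemma~\ref{lem:blocks}; note that $Q\le N/\Lambda\le1/(4\lambda)\le k$. The number of $i$ with $v_i$ in a given interval is binomial with mean $\mu$, and if it is less than $\nu$, it is less than $\mu/2$. By (P1), some interval receives fewer than $\nu$ sample points with probability at most $ke^{-\mu/8}\le ke^{-\lambda k/2}\le e^{-\ell^2}$.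

Condition on which of the intervals, if any, contains each $v_i$, and suppose that each interval receives at least $\nu$ points. The points are then independent, and those in an interval are uniform in it. Apply Lemma~\ref{lem:four} to the first $\nu$ points, in the order of their indices, of each interval. On $\mathcal E$ the points are distinct and the underlying graph of the sample is a forest by (F1), so $X=0$ in every interval. These $Q$ events are conditionally independent. Hence $\mathbb P(\mathcal E)\le e^{-\ell^2}+(1-\theta)^Q\le e^{-\ell^2}+e^{-\theta Q}$. With an absolute constant $C$, and since $c^6=k^{-0.15}$ and $\Delta^4R\,\ell^{1/2}=\ell^{22.5}=k^{0.09}$,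
\[
\theta Q\ge\frac{c^6k^{1/4}}{C\,\Delta^4R\,\ell^{1/2}}=\frac{k^{1/100}}C\ge k^{1/125}=\ell^2
\]
for large $k$.
\end{proof}

The last display is the general form of the incompatibility found in Example~\ref{ex:band}, and it is the reason why $c$ must decay slowly and $\ell$ must be a very small power of $k$.

\begin{proof}[Proof of Proposition~\ref{prop:bounded}]
If $\eta>\eta_0$, Lemmas~\ref{lem:color} and~\ref{lem:unbalanced} give $\mathbb P(\mathcal E)\le10e^{-\ell^2}$. If $e(\Gamma)<cN^2/(18k)$, Lemmas~\ref{lem:color} and~\ref{lem:sparse} give $\mathbb P(\mathcal E)\le4e^{-\ell^2}$. Otherwise \eqref{eq:last} holds and Lemma~\ref{lem:dense} gives $\mathbb P(\mathcal E)\le2e^{-\ell^2}$.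
\end{proof}

\section{Connected counterexamples}\label{sec:connected}

The forests of Theorem~\ref{thm:main} have many components. Adding one matching edge, with one endpoint joined to everything, makes them connected and changes the two bounds only by factors $1/e$ and $k+1$, which the gap in Theorem~\ref{thm:main} absorbs.

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $L$, $G=G_L$ and $M$ be as in the proof of Theorem~\ref{thm:main}. Form $G'$ from $G$ by adding a vertex $x^+$ adjacent to all vertices of $G$ and a vertex $x^-$ adjacent only to $x^+$, and let $M'=M\cup\{x^+x^-\}$. The graph $G'$ is connected, and \eqref{eq:peel} applied to the leaf $x^-$ shows that $M'$ is its unique fractional perfect matching. Every vertex of $G$ has a neighbor in $G$, hence degree at least $2$ in $G'$, so $x^-$ is the only leaf of $G'$. Therefore automorphisms of $G'$ fix $x^-$ and $x^+$, and $\operatorname{Aut}(G')=\operatorname{Aut}(G)$. Let $L'=\operatorname{ldg}(G',M')$; deleting the vertex $x^+x^-$ from $L'$ leaves $L$.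

\emph{Upper bound.} Let $\Gamma$ be acyclic with $N\ge(k+1)^2$ vertices. If $k+1$ independent uniform vertices are distinct and induce $L'$, then some $k$ of them are distinct and induce $L$. By Proposition~\ref{prop:upper} and a union bound over the omitted index, this has probability at most $12(k+1)e^{-\ell^2}$. As $(N)_{k+1}/N^{k+1}\ge\frac12$, we get $\operatorname{aind}(L')\le24(k+1)e^{-k^{1/125}}$.

\emph{Lower bound.} Take $H_n$ from Lemma~\ref{lem:lower}. Add a vertex $a$ adjacent to all $n$ vertices of $H_n$, and $\lfloor m_n/k\rfloor$ further vertices adjacent only to $a$. Since $n=o(m_n)$, the new graph has $(1+\frac1k+o(1))m_n$ edges. Send $x^+$ to $a$, send $x^-$ to one of the further vertices, and map $G$ by an induced embedding into $H_n$. This gives at least $(1-o(1))\frac{m_n}k\,p_0(2m_n)^k$ induced embeddings of $G'$. Hence $\operatorname{eind}(G')\ge\frac{p_0}{2k}(1+\frac1k)^{-(k+1)}$, and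
\[
\frac{2^{k+1}(k+1)!}{\operatorname{Aut}(G')}\operatorname{eind}(G')\ge\frac{k+1}k\Bigl(1+\frac1k\Bigr)^{-(k+1)}\mathbb P(\mathbf R\cong L)=\Bigl(1+\frac1k\Bigr)^{-k}\mathbb P(\mathbf R\cong L)\ge\frac1{2e(k+1)^B}.
\]
This exceeds $24(k+1)e^{-k^{1/125}}$ for large $k$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CCLY}
Ting-Wei Chao, Asaf Cohen Antonir, Anqi Li and Hung-Hsun Hans Yu,
\emph{Edge inducibility via local directed graphs},
arXiv:2509.24064 (2025).
\end{thebibliography}
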